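# Quadratic equations for the Rees algebras of scroll and Jordan blocks

## 1. Scroll blocks, Jordan blocks and blowup algebras

Throughout, $\Bbbk$ is a field, $S$ is a standard graded polynomial ring over $\Bbbk$, and $\mathfrak m$ is its homogeneous maximal ideal.

**Definition 1 (blocks and concatenations).** A *scroll block* of length $a\ge 1$ is the $2\times a$ matrix
$$\begin{pmatrix} x_1 & x_2 & \cdots & x_a\\ x_2 & x_3 & \cdots & x_{a+1}\end{pmatrix}.$$
A *Jordan block* of size $a\ge1$ with eigenvalue $\lambda\in\Bbbk$ is the $2\times a$ matrix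
$$\begin{pmatrix} x_1 & x_2 & \cdots & x_{a-1} & x_a\\ \lambda x_1+x_2 & \lambda x_2+x_3 & \cdots & \lambda x_{a-1}+x_a & \lambda x_a\end{pmatrix}.$$
The $x_i$ are variables of $S$. A *concatenation* is the $2\times n$ matrix $\mathbf M$ obtained by placing such blocks side by side, different blocks using disjoint sets of variables. Eigenvalues of different Jordan blocks may coincide. We write $I=I_2(\mathbf M)$ for the ideal of $2\times 2$ minors.

**Example 2.** The Jordan block of size $2$ with eigenvalue $3$ is $\begin{pmatrix}x_1&x_2\\3x_1+x_2&3x_2\end{pmatrix}$, and its minor is $3x_1x_2-3x_1x_2-x_2^2=-x_2^2$. A scroll block of length $1$ next to a Jordan block of size $1$ is $\begin{pmatrix}y_0&u\\y_1&\lambda u\end{pmatrix}$, with minor $-u(y_1-\lambda y_0)$. Two Jordan blocks of size $1$ with the same eigenvalue have minor $0$.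

**Definition 3 (blowup algebras, quadratic relations).** Assume $I=I_2(\mathbf M)\ne0$ and let $f_1,\dots,f_m$ be a $\Bbbk$-basis of the span of the minors. This is a minimal generating set of $I$. The *Rees algebra* is $\mathcal R(I)=\bigoplus_{k\ge0}I^k=S[It]$, presented as a quotient of $S[T_1,\dots,T_m]$ by $T_i\mapsto f_it$; all $x_j$ and $T_i$ have degree $1$. The *special fiber ring* is $\mathcal F(I)=\mathcal R(I)/\mathfrak m\mathcal R(I)\cong\Bbbk[f_1,\dots,f_m]$, presented as a quotient of $\Bbbk[T_1,\dots,T_m]$ by $T_i\mapsto f_i$. Either algebra is *defined by quadratic relations* if the kernel of its presentation is generated by forms of degree $2$; the zero kernel is included.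

**Example 4.** Take three Jordan blocks of size $1$ with eigenvalues $0,0,1$:
$$\mathbf M=\begin{pmatrix}x&w&y\\0&0&y\end{pmatrix},\qquad I=(xy,wy).$$
The third minor vanishes. Put $t'=yt$, which is transcendental over $\Bbbk(x,w,y)$. Then $T_1\mapsto xt'$, $T_2\mapsto wt'$, so the kernel $J$ is a prime of $\Bbbk[x,w,y,T_1,T_2]$ with quotient of dimension $4$. It has height $1$ and contains the irreducible form $wT_1-xT_2$, hence $J=(wT_1-xT_2)$. Also $\mathcal F(I)=\Bbbk[T_1,T_2]$. Both algebras are defined by quadratic relations.

**Definition 5 (2-determinantal ideals).** An ideal $I$ is *2-determinantal* if it is generated by the $2\times2$ minors of a $2\times(c+1)$ matrix of linear forms with $c=\operatorname{codim}(I)$.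

**Example 6.** Three Jordan blocks of size $1$ with distinct eigenvalues give $I=(xy,xz,yz)$. It has codimension $2$ and the matrix has $3$ columns, so $I$ is 2-determinantal. The ideal $(xy,wy)$ of Example 4 has codimension $1$; if it were 2-determinantal it would be generated by the single minor of a $2\times2$ matrix, but it needs two generators. So coinciding eigenvalues lead out of the class.

We use the following known result as a black box.

(F1) If $I$ is 2-determinantal, then $\mathcal R(I)$ and $\mathcal F(I)$ are Cohen–Macaulay Koszul algebras; in particular they are defined by quadratic relations.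

The question, from Ritvik Ramkumar and Alessio Sammartano, "On Rees algebras of 2-determinantal ideals", arXiv:2210.12668 (2022), is what remains of this when the codimension is allowed to drop: if $\mathbf M$ is any concatenation of scroll blocks and Jordan blocks, are $\mathcal R(I)$ and $\mathcal F(I)$ defined by quadratic relations?

**Theorem 7.** Let $\Bbbk$ be any field and $\mathbf M$ a concatenation of scroll blocks and Jordan blocks, of arbitrary lengths, sizes and possibly coinciding eigenvalues, with $I=I_2(\mathbf M)\ne0$. Then $\mathcal R(I)$ and $\mathcal F(I)$ are defined by quadratic relations.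

The proof also computes dimensions. To state the formula, let $s\ge0$ and $1\le a_1\le\dots\le a_r$, and choose finite sets $\Lambda_1\subseteq\dots\subseteq\Lambda_r$ with $|\Lambda_i|=a_i$. For a nonnegative integer matrix $(n_{i\lambda})$, indexed by $1\le i\le r$ and $\lambda\in\Lambda_i$, write $d_\lambda=\sum_in_{i\lambda}$ for its column sums, and $x^+=\max(0,x)$. Let $K_\gamma$ be the number of semistandard tableaux (rows weakly increasing, columns strictly increasing) of shape $(n_0-\gamma,\gamma)$ with entries in $\{1,\dots,s\}$. Put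
$$N_k(n_0;n_1,\dots,n_r)=\sum_{\substack{0\le2\gamma\le n_0\\ \kappa:=k-n_0+\gamma\ge0}}K_\gamma\sum_{(n_{i\lambda})}\max\Bigl(0,\;n_0-2\gamma-\sum_\lambda(d_\lambda-\kappa)^++1\Bigr),\tag{1}$$
the inner sum running over the matrices with row sums $n_1,\dots,n_r$. For instance, for $s=r=a_1=1$ and $k=1$ we get $N_1(1;1)=1$ (with $\gamma=0$, $\kappa=0$, $d=1$) and $N_1(2;0)=N_1(0;2)=0$. This agrees with the second matrix of Example 2 at $\lambda=0$, whose ideal is $(uy_1)$.

**Theorem 8.** (a) The conclusion of Theorem 7 holds for every $2\times n$ matrix of linear forms whose Kronecker–Weierstrass form over $\overline\Bbbk$ has no nilpotent blocks; eigenvalues in $\overline\Bbbk\cup\{\infty\}$ are allowed.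

(b) In Theorem 7 let there be $s$ scroll blocks, of lengths $b_1,\dots,b_s$. Let $a_1^{(\lambda)}\ge a_2^{(\lambda)}\ge\cdots$ be the sizes of the Jordan blocks with eigenvalue $\lambda$, and let $t_j=\sum_\lambda a^{(\lambda)}_j$. Let all variables of $S$ occur in $\mathbf M$. Then $\dim_\Bbbk(\mathfrak m^cI^d)_{2d+c}$ depends only on $c,d,s$ and $t_1+\sum_l(b_l-1),t_2,t_3,\dots$. It equals $\sum N_{c+d}(n_0;n_1,\dots,n_r)$ over all $(n_i)$ with sum $2d+c$, with $N$ as in (1) for the sizes $t_1+\sum_l(b_l-1),t_2,t_3,\dots$ (zeros omitted, sorted increasingly). If $s=0$, choose sets $\Lambda_1\supseteq\Lambda_2\supseteq\cdots$ with $|\Lambda_j|=t_j$; then the dimension is the number of nonnegative integer matrices $(n_{j\lambda})_{\lambda\in\Lambda_j}$ with total sum $2d+c$ and all column sums $\le c+d$.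

In (a) we use the classical Kronecker–Weierstrass classification:

(F5) Over an algebraically closed field, invertible column operations and a linear change of variables bring every $2\times n$ matrix of linear forms to a concatenation of scroll blocks, Jordan blocks with eigenvalues in $\Bbbk\cup\{\infty\}$ (for $\infty$: a Jordan block with eigenvalue $0$ with its two rows exchanged), and nilpotent blocks $\begin{pmatrix}x_1&\cdots&x_a&0\\0&x_1&\cdots&x_a\end{pmatrix}$. A zero column is the degenerate case $a=0$ of the last type and can be dropped without changing $I_2$.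

For example, $\binom{0}{x}$ is a Jordan block of size $1$ with eigenvalue $\infty$.

## 2. Small matrices and complete multipartite graphs

**Example 9 (principal ideals).** If $\mathbf M$ has two columns and $I\ne0$, then $I=(f)$ and $\mathcal R(I)=S[ft]$ is a polynomial ring, so the kernel is $0$.

**Example 10 (sizes $2$ and $1$, one eigenvalue).** For $\begin{pmatrix}x_1&x_2&w\\x_2&0&0\end{pmatrix}$ the minors are $-x_2^2,-x_2w,0$, so $I=x_2\cdot(x_2,w)$. As in Example 4, with $t'=x_2t$, the kernel is generated by the single quadric $wT_1-x_2T_2$, where $T_1\mapsto x_2^2t$ and $T_2\mapsto x_2wt$.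

**Example 11 (four distinct eigenvalues, size $1$).** The minors are $[ij]=(\omega_j-\omega_i)u_iu_j$, $1\le i<j\le4$. In degree $2$ of $\mathcal F(I)$, the $21$ products $[ij][kl]$ are monomials in the $u$'s up to nonzero scalars. The monomial $u_1u_2u_3u_4$ comes from the three products $[12][34],[13][24],[14][23]$, while $u_i^2u_j^2$ and $u_i^2u_ju_k$ come from one product each. So there are exactly two independent quadratic relations. One is the Plücker relation $[12][34]-[13][24]+[14][23]=0$, which holds for the minors of any $2\times4$ matrix. The other is not a Plücker relation, and it will be needed in Section 8.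

**Example 12 (all blocks Jordan of size $1$).** Name the variables $u_{j\lambda}$, where $\lambda$ is the eigenvalue, called the *color*, and $j$ numbers the blocks of that color. Up to nonzero scalars the minors are $u_{j\lambda}u_{j'\mu}$ with $\lambda\ne\mu$; this is the edge ideal of a complete multipartite graph. Let $k=c+d$, $n=2d+c$. We claim that $(\mathfrak m^cI^d)_n$ is spanned by the monomials of degree $n$ containing at most $k$ letters of each color.

Such a space is spanned by products of $k$ factors, $c$ of them letters and $d$ of them edges, and each factor contains at most one letter of a given color, so the condition is necessary. Conversely, sort the letters of such a monomial by color, $w_1,\dots,w_n$, and pair $w_i$ with $w_{i+k}$ for $1\le i\le n-k=d$. As $d\le k$ the pairs are disjoint. If $w_i$ and $w_{i+k}$ had the same color, so would all $k+1$ letters between them, inclusively, which is excluded. So we have $d$ edges and $n-2d=c$ single letters.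

This is the case $s=0$ of Theorem 8(b) for blocks of size $1$. Notice that the count only depends on the numbers $t_j$ of colors that have at least $j$ letters. The proof of Theorem 7 will compare every concatenation with a model that has these same counts.

## 3. Pencils, bidegrees and the direction of semicontinuity

Besides (F1) and (F5) we use three textbook facts.

(F2) A nonzero proper ideal of $2\times2$ minors of a $2\times\nu$ matrix of linear forms, $\nu\ge2$, has codimension $\le\nu-1$; in case of equality the Eagon–Northcott complex is a minimal free resolution.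

(F3) The standard bitableaux theorem (Doubilet–Rota–Stein; De Concini–Eisenbud–Procesi) for a generic $2\times s$ matrix, over any field: the standard bitableaux form a basis of the polynomial ring in its entries. We write them out in Section 6.

(F4) The quadrics vanishing on the Grassmannian $G(2,m)$ form a space of dimension $\binom m4$, with basis the Plücker relations, one for each $4$-subset.

**Reductions.** Let $K/\Bbbk$ be a field extension. By flatness, the Rees algebra and the kernel of its presentation commute with $-\otimes K$, and a homogeneous ideal is generated by its quadrics if and only if this holds after $\otimes K$. So we assume from now on that $\Bbbk=\overline\Bbbk$. Variables of $S$ not occurring in $\mathbf M$ adjoin polynomial variables to $\mathcal R(I)$ and do not change $\mathcal F(I)$; we assume there are none. Finally, if $\mathcal R(I)=\Bbbk[x,T]/J$ with $J$ generated by quadrics, then $\mathcal F(I)=\Bbbk[T]/J|_{x=0}$, and $J|_{x=0}$ is generated by the images of these quadrics. So only $\mathcal R(I)$ matters.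

**Definition 13 (pencils).** A *pencil* $E$ consists of finite-dimensional vector spaces $W,V$ and linear maps $\alpha,\beta:W\to V$. Put
$$[w,w']=\alpha(w)\beta(w')-\beta(w)\alpha(w')\in\mathrm{Sym}^2V,\qquad S=\mathrm{Sym}\,V,\qquad I(E)=([w,w']:w,w'\in W).$$
Pencils are *equivalent* if they differ by isomorphisms of $W,V$ and an invertible row operation (replacing $(\alpha,\beta)$ by invertible linear combinations). A row operation multiplies all $[w,w']$ by its determinant, so equivalent pencils have the same ideal up to coordinates.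

**Example 14.** A basis of $W$ turns a pencil into a matrix: the column of $w$ is $(\alpha(w),\beta(w))^T$. Let $O(b)$, $b\ge1$, be $W=\Bbbk[z]_{<b}$, $V=\Bbbk[z]_{\le b}$, $\alpha$ the inclusion, $\beta$ multiplication by $z$; in the bases of powers of $z$ it is the scroll block of length $b$. For a monic polynomial $\chi$, the pencil $\Bbbk[z]/\chi$ has $V=W=\Bbbk[z]/\chi$, $\alpha=\mathrm{id}$, $\beta=z$. For $\chi=(z-\lambda)^a$ the basis $x_i=(z-\lambda)^{i-1}$ gives $zx_i=\lambda x_i+x_{i+1}$, the Jordan block of size $a$. Concatenation is the direct sum of pencils.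

**Definition 15 (bidegrees).** For $k\le n\le2k$ put
$$R_{k,n}(E)=(\mathfrak m^{2k-n}I^{\,n-k})_n=S_{2k-n}\cdot(I_2)^{n-k}\subset S_n .\tag{2}$$
Since $I$ is generated in degree $2$, $\mathcal R(I)=\bigoplus_k\bigoplus_{k\le n\le2k}R_{k,n}$. The monomial $x^aT^b$ has $k=|a|+|b|$, its degree in the presentation, and $n=|a|+2|b|$. Let $R_1=V\oplus I_2=R_{1,1}\oplus R_{1,2}$, let $J(E)$ be the kernel of $\mathrm{Sym}(R_1)\to\mathcal R(E)$, let $J_2(E)$ be its part with $k=2$, and $Q(E)=\mathrm{Sym}(R_1)/(J_2(E))$. We call $\mathcal R(E)$ *quadratic* if $Q(E)=\mathcal R(E)$. If $I=0$ then $\mathcal R=\mathrm{Sym}\,V$ is quadratic.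

**Example 16.** For $I=(xy,wy)$ in $\Bbbk[x,w,y]$: $R_{2,3}=\mathfrak m_1I_2$ has basis $x^2y,xwy,w^2y,xy^2,wy^2$. The six products of a variable and a generator satisfy one relation, $w\cdot xy=x\cdot wy$, and this is the generator of $J$.

**Lemma 17 (semicontinuity).** Let $\alpha,\beta$ depend polynomially on $\varepsilon$, with $V,W$ fixed, and let $G$ be the pencil at $\varepsilon=0$. Then $\dim R_{k,n}(G)\le\dim R_{k,n}(E_\varepsilon)$ for all but finitely many $\varepsilon\in\Bbbk$, and also for the pencil over the field $\Bbbk(\varepsilon)$. If a grading of $S$ makes the minors in a fixed basis of $W$ homogeneous of degrees independent of $\varepsilon$, the same holds in each graded piece.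

*Proof.* $R_{k,n}(E_\varepsilon)$ is spanned by the products of a monomial of degree $2k-n$ with $n-k$ minors. These are finitely many vectors depending polynomially on $\varepsilon$, homogeneous in the graded case. A minor of their coefficient matrix that is nonzero at $\varepsilon=0$ is a nonzero polynomial in $\varepsilon$. $\square$

Here is what a sensible person tries first. Perturb the eigenvalues until they are distinct; then (F1) has a chance to apply, and one lets the perturbation tend to zero. For Example 4 this is
$$\begin{pmatrix}x&w&y\\0&\varepsilon w&y\end{pmatrix},\qquad\text{minors }\ \varepsilon xw,\quad xy,\quad(1-\varepsilon)wy .$$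
For $\varepsilon\ne0,1$ the ideal is $(xw,xy,wy)$, which is 2-determinantal. At $\varepsilon=0$ one generator is lost: $\dim R_{1,2}$ drops from $3$ to $2$, so the two Rees algebras are not quotients of one polynomial ring. There is also a problem of direction. A space spanned by polynomial vectors can only get smaller at $\varepsilon=0$. To prove quadraticity at $\varepsilon=0$ we would need the multiples of the quadratic relations to span a *large* space there, and semicontinuity does not give that.

It does give it in the other direction. So we should put the pencil that interests us in the *general* position of a family, and keep the dimensions with $k\le2$ constant.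

**Lemma 18 (transfer).** Let $E_\varepsilon$ be a polynomial family with special fiber $G$ at $\varepsilon=0$, equivalent over $\Bbbk(\varepsilon)$ to $F\otimes\Bbbk(\varepsilon)$. Suppose $\dim R_{k,n}(F)=\dim R_{k,n}(G)$ for $k=1,2$, and that $\mathcal R(G)$ is quadratic. Then $\mathcal R(F)$ is quadratic and $\dim R_{k,n}(F)=\dim R_{k,n}(G)$ for all $k,n$.

*Proof.* Let $E_\eta$ be the pencil over $\Bbbk(\varepsilon)$. Its $R_{k,n}$ have the same dimensions as those of $F$.

**Step 1: common generators.** We find generators of $I(E_\eta)$ that specialize to generators of $I(G)$. The $\Bbbk[\varepsilon]$-module $\mathcal L=I(E_\eta)_2\cap(\mathrm{Sym}^2V)[\varepsilon]$ is saturated (if $\varepsilon f\in\mathcal L$ with $f\in(\mathrm{Sym}^2V)[\varepsilon]$, then $f\in\mathcal L$), so a basis of it stays independent at $\varepsilon=0$, and $\mathcal L$ specializes to a space of dimension $\dim I(E_\eta)_2=\dim I(G)_2$. This space contains $I(G)_2$, because the minors of the family lie in $\mathcal L$. So it equals $I(G)_2$. Let $f_1(\varepsilon),\dots,f_M(\varepsilon)$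 be a basis of $\mathcal L$: the $f_i(\varepsilon)$ minimally generate $I(E_\eta)$, and the $f_i(0)$ minimally generate $I(G)$.

**Step 2: common quadratic relations.** Let $A=\Bbbk[x,T_1,\dots,T_M]$ and use these generators to view $J(E_\eta)\subset A\otimes\Bbbk(\varepsilon)$ and $J(G)\subset A$. The saturated module $J(E_\eta)_2\cap A_2[\varepsilon]$ specializes into $J(G)_2$, by setting $\varepsilon=0$ in a relation. In each bidegree both have dimension $\dim A_{2,n}-\dim R_{2,n}$ for the respective pencils, and these agree. So it specializes onto $J(G)_2$.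

**Step 3: the squeeze.** By Step 2 the products of monomials of $A_{k-2}$ with a basis of that module specialize to a spanning set of $A_{k-2}J(G)_2$, so $\dim A_{k-2}J(E_\eta)_2\ge\dim A_{k-2}J(G)_2$ in each bidegree. Hence
$$\dim Q(E_\eta)_{k,n}\le\dim Q(G)_{k,n}=\dim R_{k,n}(G)\le\dim R_{k,n}(E_\eta)\le\dim Q(E_\eta)_{k,n},$$
where the equality is the quadraticity of $G$, the middle inequality is Lemma 17, and the last holds because $\mathcal R$ is a quotient of $Q$. All are equalities. So $\mathcal R(E_\eta)\cong\mathcal R(F)\otimes\Bbbk(\varepsilon)$ is quadratic, hence so is $\mathcal R(F)$. $\square$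

## 4. Merging eigenvalues by the Chinese remainder theorem

We look for a special fiber $G$ that is simple and keeps the dimensions for $k\le 2$. Scaling all eigenvalues to $0$ block by block does not work: $\begin{pmatrix}x&y\\0&\varepsilon y\end{pmatrix}$ has minor $\varepsilon xy$, which dies at $\varepsilon=0$. But $\Bbbk[z]/z\oplus\Bbbk[z]/(z-\varepsilon)\cong\Bbbk[z]/z(z-\varepsilon)$, and in the basis $x_0=1$, $x_1=z$ this is
$$\begin{pmatrix}x_0&x_1\\x_1&\varepsilon x_1\end{pmatrix},\qquad\text{minor }\ \varepsilon x_0x_1-x_1^2\ \to\ -x_1^2 .$$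
So different eigenvalues should be merged into one block before they collide.

Let $E=\bigoplus_{l=1}^sO(b_l)\oplus(\text{Jordan blocks})$. With the notation of Theorem 8(b) put
$$\chi_j=\prod_\lambda(z-\lambda)^{a_j^{(\lambda)}},\qquad t_j=\deg\chi_j,\qquad B=\sum_l(b_l-1),$$
so that $\chi_{j+1}\mid\chi_j$ (and $\chi_1=1$ if there are no Jordan blocks). By the Chinese remainder theorem, $E\cong\bigoplus_lO(b_l)\oplus\bigoplus_j\Bbbk[z]/\chi_j$. Let $E_0$ be the *model*: $s$ copies of $O(1)$ and the nilpotent Jordan blocks $\Bbbk[z]/z^a$ of sizes $a=t_1+B,t_2,t_3,\dots$ (zeros omitted).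

**Lemma 19.** There are a pencil $E^{(1)}$ and polynomial families $E\rightsquigarrow E^{(1)}$ and $E^{(1)}\rightsquigarrow E_0$: in each, the special fiber at $\varepsilon=0$ is the second pencil, and the pencil for $\varepsilon\ne0$, as well as the one over $\Bbbk(\varepsilon)$, is equivalent to the first. Consequently
$$\dim R_{k,n}(E_0)\le\dim R_{k,n}(E^{(1)})\le\dim R_{k,n}(E).\tag{3}$$

*Proof.* **Step 1: splitting scroll blocks.** For $O(b)$ choose distinct $\mu_1,\dots,\mu_{b-1}$ and put $q=\prod(z-\mu_i)$, $q_i=q/(z-\mu_i)$. Then $q_1,\dots,q_{b-1},q$ is a basis of $W$, and $u_i=q_i$, $y_0=q$, $y_1=zq$ is a basis of $V$. Since $zq_i=\mu_iq_i+q$,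
$$\alpha(q_i)=u_i,\quad\beta(q_i)=\mu_iu_i+y_0,\quad\alpha(q)=y_0,\quad\beta(q)=y_1 .$$
Replace $\beta(q_i)$ by $\mu_iu_i+\varepsilon y_0$. For $\varepsilon\ne0$, replacing $q_i,u_i$ by $\varepsilon^{-1}q_i,\varepsilon^{-1}u_i$ gives back $O(b)$; at $\varepsilon=0$ we get $O(1)\oplus\bigoplus_i\Bbbk[z]/(z-\mu_i)$. For $b=2$, $\mu_1=0$, the family is $\begin{pmatrix}u&y_0\\\varepsilon y_0&y_1\end{pmatrix}$, with minor $uy_1-\varepsilon y_0^2$. Do this in all scroll blocks, with all $\mu$'s distinct and different from the eigenvalues of $E$. By the Chinese remainder theorem the special fiber is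
$$E^{(1)}=O(1)^s\oplus\Bbbk[z]/\bigl(\chi_1\textstyle\prod_\mu(z-\mu)\bigr)\oplus\bigoplus_{j\ge2}\Bbbk[z]/\chi_j .$$

**Step 2: moving all roots to $0$.** Replace each polynomial $\chi$ occurring in $E^{(1)}$ by $\varepsilon^{\deg\chi}\chi(z/\varepsilon)$, in the bases $1,z,z^2,\dots$, so that $\beta$ is given by companion matrices polynomial in $\varepsilon$. For $\varepsilon\ne0$ substitute $z=\varepsilon z'$ and replace each $y_{l1}$ by $\varepsilon y_{l1}$ in the blocks $O(1)$: the result is $E^{(1)}$ with second row multiplied by $\varepsilon$. At $\varepsilon=0$ we get $E_0$. Now (3) is Lemma 17. $\square$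

By Lemma 18, applied first to $E^{(1)}\rightsquigarrow E_0$ and then to $E\rightsquigarrow E^{(1)}$, Theorem 7 follows once we know that $\mathcal R(E_0)$ is quadratic (Theorem 32 below) and that $\dim R_{k,n}(E)=\dim R_{k,n}(E_0)$ for $k\le2$ (Proposition 33 below). The next three sections treat the model.

## 5. Vandermonde exchanges in the model

**Definition 20 (the model, $D_m$).** Let $r,s\ge0$ and $1\le a_1\le\dots\le a_r$. Put $E_0=E_0(s;a_1,\dots,a_r)=O(1)^s\oplus\bigoplus_i\Bbbk[z]/z^{a_i}$. Its variables are $y_{l0},y_{l1}$ ($1\le l\le s$), spanning $V_y$, and $x_{i,p}=z^pe_i$ ($0\le p<a_i$), spanning $V_x$; put $x_{i,p}=0$ for $p\ge a_i$. Then $I_2$ is spanned by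

- (A) $x_{i,p}x_{j,q+1}-x_{i,p+1}x_{j,q}$,
- (B) $y_{l1}x_{i,p}-y_{l0}x_{i,p+1}$ $(0\le p<a_i)$,
- (C) $y_{l0}y_{l'1}-y_{l1}y_{l'0}$ $(l<l')$.

The *content* of a monomial is $(n_0;n_1,\dots,n_r)$, its degrees in the $y$'s and in each block $x_i$. Its *level* is the sum of the levels of its factors, where $x_{i,p}$ has level $p$ and $y_{l\epsilon}$ has level $\epsilon$. (A), (B), (C) are homogeneous for both.

For blocks $i_1,\dots,i_m$ let $\pi=\pi_{i_1\dots i_m}:\Bbbk[z_1,\dots,z_m]\to\mathrm{Sym}^mV_x$ be the linear map $z^p\mapsto\prod_jx_{i_j,p_j}$. Let $\Delta(X)$ be the Vandermonde determinant of a set $X$ of variables, $\Delta_m=\Delta(z_1,\dots,z_m)$, and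
$$D_m=\sum_{i_1,\dots,i_m}\pi_{i_1\dots i_m}(\Delta_m\Bbbk[z_1,\dots,z_m])\subset\mathrm{Sym}^mV_x .$$
So $D_0=\Bbbk$, $D_1=V_x$, and $D_2$ is the span of (A), because $\pi_{ij}((z_2-z_1)z_1^pz_2^q)=x_{i,p}x_{j,q+1}-x_{i,p+1}x_{j,q}$.

**Example 21.** Let $s=0$, $r=1$, $a_1=3$, and write $x_p=x_{1,p}$. Then $I_2$ has basis $f_1=x_0x_2-x_1^2$, $f_2=x_1x_2$, $f_3=x_2^2$. In $\Delta_3z_2z_3^2$ the exponents are $(\sigma_1,\sigma_2+1,\sigma_3+2)$ with $\sigma$ a permutation of $0,1,2$; the only one with all exponents $\le2$ is $(2,2,2)$. So $\pi(\Delta_3z_2z_3^2)=-x_2^3\in D_3$. Now $x_2^3\cdot x_0$, a product of two factors of degrees $3$ and $1$, lies in $(I_2)^2$: indeed $f_1f_3+f_2^2=x_0x_2^3$. The next lemmas say that this always happens: a factor in $D_m$ may lend degree to a factor of degree $\le1$.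

Take a set $X=\{z_1,\dots,z_m\}$ and expand the determinant with rows $1,z,\dots,z^{m-2},g(z)$ (evaluated at $z_1,\dots,z_m$) along the last row. For $g$ with coefficients in any commutative ring,
$$\sum_j\pm g(z_j)\Delta(X\setminus z_j)=\begin{cases}c\,\Delta(X),&g=cz^{m-1}+\text{lower terms},\\(z_1+\dots+z_m)\Delta(X),&g=z^m.\end{cases}\tag{4}$$
The first line holds because lower terms are combinations of the other rows, the second is the standard evaluation of that alternant.

**Lemma 22 (exchanges).** For $m\ge2$:
$$D_mD_0\subset D_{m-1}D_1,\qquad D_mD_1\subset D_{m-1}D_2,\qquad D_mV_y\subset D_{m-1}\cdot\langle B\rangle .$$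

*Proof.* In each case we use (4), multiply by an arbitrary polynomial in the variables and apply $\pi$, which is multiplicative over disjoint sets of variables; coefficients in $y$ are carried along.

For the first, $g=z^{m-1}$ gives
$$\Delta(X)=\sum_j\pm z_j^{m-1}\Delta(X\setminus z_j).\tag{5}$$
For the second, let $w$ be the variable of the $D_1$-factor and $g=z^{m-2}(z-w)$:
$$\Delta(X)=\sum_j\pm z_j^{m-2}\,\Delta(X\setminus z_j)\,(z_j-w),\tag{6}$$
and $z_j-w$ is, up to sign, the Vandermonde determinant of $\{z_j,w\}$. For the third, $g=z^{m-2}(zy_{l0}-y_{l1})$ gives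
$$y_{l0}\Delta(X)=\sum_j\pm z_j^{m-2}\Delta(X\setminus z_j)(z_jy_{l0}-y_{l1}),\tag{7}$$
and $g=-z^{m-1}(zy_{l0}-y_{l1})=-y_{l0}z^m+y_{l1}z^{m-1}$ gives
$$y_{l1}\Delta(X)-y_{l0}\Bigl(\sum_iz_i\Bigr)\Delta(X)=-\sum_j\pm z_j^{m-1}\Delta(X\setminus z_j)(z_jy_{l0}-y_{l1}).\tag{8}$$
Under $\pi$, $z_j^c(z_jy_{l0}-y_{l1})$ becomes $x_{i_j,c+1}y_{l0}-x_{i_j,c}y_{l1}$, which is minus a minor (B) if $c<a_{i_j}$ and $0$ otherwise. So (7), times any polynomial, shows $y_{l0}D_m\subset D_{m-1}\langle B\rangle$. Then (8), times any polynomial, shows $y_{l1}D_m\subset y_{l0}D_m+D_{m-1}\langle B\rangle=D_{m-1}\langle B\rangle$. $\square$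

**Lemma 23.** For $k\le n\le2k$, $R_{k,n}(E_0)$ equals the span $R'_{k,n}$ of all products of $k$ factors of total degree $n$, each factor lying in some $D_m$ ($m\ge0$), in $V_y$, or being of type (B) or (C).

*Proof.* By (2), $R_{k,n}$ is spanned by products of $2k-n$ elements of $V=D_1\oplus V_y$ and $n-k$ elements (A), (B), (C); so $R_{k,n}\subset R'_{k,n}$. Conversely, a product of $k$ factors of total degree $n$ whose factors all have degree $1$ or $2$ lies in $R_{k,n}$. We reach this situation by lowering the sum of squares of the degrees.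

If some factor has degree $m\ge3$, it lies in $D_m$, and since $n\le2k$ another factor has degree $d\le1$. It lies in $D_0$, $D_1$ or $V_y$. By Lemma 22 we rewrite the product with the degrees $(m,d)$ replaced by $(m-1,d+1)$; the sum of squares drops by $2(m-d-1)>0$. If no degree is $\ge3$ but some degree is $0$, then since $n\ge k$ some degree is $2$; rewrite (degree $2$)$\,\cdot1$ as a combination of products of two elements of $V$, and the sum of squares drops by $2$. The process terminates. $\square$

## 6. Initial monomials and the dimension formula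

We now compute $\dim R_{k,n}(E_0)$: a lower bound from initial monomials, an upper bound from divisibility in a pencil with distinct roots, and semicontinuity between them.

**Definition 24 (order, and the set $\mathcal M$).** Let $y_l$ count as block $r+l$, and let $\mathrm{sum}_i$ of a monomial be the sum of the second indices over block $i$ (so $\mathrm{sum}_{r+l}$ is the degree in $y_{l1}$). Order monomials of equal degree first by larger $(\mathrm{sum}_{r+s},\dots,\mathrm{sum}_1)$ lexicographically, then by *smaller* $\sum p^2$ over the $x$-factors, then by any fixed monomial order. As $\mathrm{sum}_i$ and $\sum p^2$ are additive, this is a multiplicative total order. So the initial (that is, largest) monomials satisfy $\mathrm{in}(fg)=\mathrm{in}(f)\,\mathrm{in}(g)$, and the dimension of a subspace of $S_n$ is the number of its initial monomials.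

Let $\mathcal M$ be the set of $x$-monomials $v$ with $p\ge\deg_{\le i}(v)-1$ whenever $x_{i,p}\mid v$, where $\deg_{\le i}$ is the degree in blocks $1,\dots,i$. In particular $1\in\mathcal M$. For one block of size $3$ the elements of $\mathcal M$ are $1$; $x_0,x_1,x_2$; $x_1^2,x_1x_2,x_2^2$; $x_2^3$.

**Lemma 25.** Every $v\in\mathcal M$ is $\mathrm{in}(\delta)$ for some $\delta\in D_{\deg v}$, homogeneous in content. Moreover, $\mathrm{in}(B)=y_{l1}x_{i,p}$ and $\mathrm{in}(C)=y_{l0}y_{l'1}$ for $l<l'$.

*Proof.* In (B), the term $y_{l1}x_{i,p}$ has the larger $\mathrm{sum}_{r+l}$. In (C), the term $y_{l0}y_{l'1}$ has the larger $\mathrm{sum}_{r+l'}$, and $l'>l$.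

Let $v$ have degree $m$. Let $p_{i,1}\le\dots\le p_{i,c_i}$ be the exponents of its factors in block $i$, and $N_i=c_1+\dots+c_i$. Take one variable $z_{i,j}$ for each $1\le i\le r$, $1\le j\le c_i$, attached to block $i$, and put
$$g_{i,j}=p_{i,j}-N_i+j,\qquad\delta=\pi\Bigl(\Delta_m\prod z_{i,j}^{g_{i,j}}\Bigr).\tag{9}$$
Since $p_{i,1}\ge N_i-1$ we have $g_{i,1}\ge0$, and $g_{i,j}$ is strictly increasing in $j$. The terms of $\Delta_m\prod z^{g}$ correspond, with signs, to the bijective assignments of the shifts $0,\dots,m-1$ to the variables. Maximality of $(\mathrm{sum}_r,\dots,\mathrm{sum}_1)$ forces block $r$ to receive the $c_r$ largest shifts, then block $r-1$ the next ones, and so on: block $i$ receives $N_{i-1},\dots,N_i-1$. Given this, $\sum p^2$ is a constant plus twice the sum of the products $g\cdot\text{shift}$. Within each block the $g$'s are distinct and the shifts are distinct, so by the strict rearrangement inequality the minimum is attained only by the order-reversing assignment, where $z_{i,j}$ receives $N_i-j$ and gets exponent $g_{i,j}+N_i-j=p_{i,j}$.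 So exactly one assignment attains the optimum; it gives $v$, which is nonzero as $p_{i,j}<a_i$. Terms with an exponent $\ge a_i$ only disappear. Hence $\mathrm{in}(\delta)=v$, with coefficient $\pm1$. $\square$

**Definition 26 (greedy layers).** Given an $x$-monomial $w$, let $s_0=0$. For $i=1,\dots,r$ let $c_i$ be the largest $c\ge0$ such that at least $c$ factors of $w$ in block $i$ have $p\ge s_{i-1}+c-1$; take the $c_i$ factors with largest $p$; put $s_i=s_{i-1}+c_i$. Let $v$ be the product of all factors taken. They satisfy $p\ge s_i-1$, so $v\in\mathcal M$. Each remaining factor in block $i$ satisfies $p\le s_i-1$: if one had $p\ge s_i$, then so would the $c_i$ taken ones, giving $c_i+1$ factors with $p\ge s_{i-1}+(c_i+1)-1$. Put $w'=w/v$ and iterate. Let $\mathrm{rem}_\kappa(w)$ be the degree left after $\kappa$ layers. So $w$ is a product of $\kappa$ elements of $\mathcal M$ and a monomial of degree $\mathrm{rem}_\kappa(w)$. The procedure does not involve the sizes $a_i$.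

**Example 27.** One block of size $3$. For $w=x_0x_1^2x_2$: two factors are enough for $c=2$ ($p\ge1$) but not three for $c=3$ ($p\ge2$), so the first layer is $x_1x_2$, and $w'=x_0x_1$ has layers $x_1$ and $x_0$. Thus $\mathrm{rem}_1,\mathrm{rem}_2,\mathrm{rem}_3=2,1,0$. For $w=x_0x_2^3$ the layers are $x_2^3$ and $x_0$, so $\mathrm{rem}_2=0$. The monomials of degree $4$ with $\mathrm{rem}_2=0$ are the five monomials in $x_1,x_2$ and $x_0x_2^3$: a product of two elements of $\mathcal M$ of degrees $2,2$ or $3,1$ is one of these, and each of these has $\mathrm{rem}_2=0$. On the other side, the triples of integers in $[0,2]$ with sum $4$ are also six in number. The next lemma says this is no accident.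

**Lemma 28.** Let $0\le a_1\le\dots\le a_r$ and $\Lambda_1\subseteq\dots\subseteq\Lambda_r$ with $|\Lambda_i|=a_i$. For all $(n_i),\kappa,e\ge0$, the number of $x$-monomials $w$ (exponents $p<a_i$ in block $i$) of content $(n_i)$ with $\mathrm{rem}_\kappa(w)=e$ equals the number of nonnegative integer matrices $(n_{i\lambda})_{\lambda\in\Lambda_i}$ with row sums $n_i$ and $\sum_\lambda(d_\lambda-\kappa)^+=e$.

*Proof.* Induction on $\kappa$, for all sizes at once. For $\kappa=0$ both numbers count families of multisets of size $n_i$ in a set of size $a_i$ if $e=\sum n_i$, and are $0$ otherwise. Let $\kappa\ge1$. We show that both numbers satisfy the same recursion.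

**Step 1: monomials.** We claim that $w\mapsto(v,w')$ is a bijection onto the pairs such that, for some $(c_i)$ and $s_i=c_1+\dots+c_i$, $v$ has content $(c_i)$ with exponents in $[s_i-1,a_i-1]$ in block $i$, and $w'$ has content $(n_i-c_i)$ with exponents $\le s_i-1$ in block $i$. Definition 26 shows that we land in such pairs. In any such pair $s_i\le a_i$: if $c_i\ge1$ this follows from $s_i-1\le p\le a_i-1$ for a factor of $v$; if $c_i=0$ then $s_i=s_{i-1}\le a_{i-1}\le a_i$ by induction on $i$ (and $s_0=0$). In particular the exponents of $w'$ are $<a_i$. Conversely, given such a pair, block $i$ of $vw'$ has at least $c_i$ factors with $p\ge s_i-1=s_{i-1}+c_i-1$, and at most $c_i$ factors with $p\ge s_i$. So, if the greedy procedure has produced $s_{i-1}$, it chooses $c_i$ in block $i$, and takes the factors of $v$ there, since those of $w'$ have $p\le s_i-1$. By induction on $i$ it recovers $v$.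

For given $(c_i)$ the number of choices of $v$ is the number of multisets of size $c_i$ from $a_i-s_i+1$ values, that is $\prod_i\binom{a_i-s_{i-1}}{c_i}$; this also gives $0$ when some $s_i>a_i$. And $w'$ is an arbitrary monomial of content $(n_i-c_i)$ for the sizes $s_1\le\dots\le s_r$, with $\mathrm{rem}_{\kappa-1}(w')=\mathrm{rem}_\kappa(w)$.

**Step 2: matrices.** For $d_\lambda\ge1$ let $f(\lambda)=\min\{i:n_{i\lambda}\ge1\}$, and put $c_i=|f^{-1}(i)|$, $s_i=c_1+\dots+c_i$. The set $f^{-1}(i)$ lies in $\Lambda_i$ and avoids $f^{-1}(\{1,\dots,i-1\})\subseteq\Lambda_{i-1}\subseteq\Lambda_i$. So for given $(c_i)$ there are $\prod_i\binom{a_i-s_{i-1}}{c_i}$ choices of $f$. Put $n'_{i\lambda}=n_{i\lambda}-1$ if $f(\lambda)=i$, and $n'_{i\lambda}=n_{i\lambda}$ otherwise. For given $f$ this is an arbitrary nonnegative matrix with row sums $n_i-c_i$ supported on $\Lambda'_i=\{\lambda:f(\lambda)\le i\}\subseteq\Lambda_i$. These sets are nested with $|\Lambda'_i|=s_i$. As $d'_\lambda=d_\lambda-1$ when $d_\lambda\ge1$, and columns with $d_\lambda=0$ contribute nothing, $\sum(d_\lambda-\kappa)^+=\sum(d'_\lambda-(\kappa-1))^+$.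

By the induction hypothesis for $\kappa-1$ and the sizes $s_i$, the two recursions agree. $\square$

**Lemma 29.** For a $y$-monomial $\eta$ of degree $n_0$ let $\gamma(\eta)$ be the maximal number of disjoint pairs $(y_{l0},y_{l'1})$, $l<l'$, of its factors; let $e_0$ be its number of factors $y_{\cdot0}$ minus $\gamma$, and $e_1$ its number of factors $y_{\cdot1}$ minus $\gamma$. For $0\le e_0\le n_0-2\gamma$ the number of $\eta$ with given $(\gamma,e_0)$ is $K_\gamma$.

*Proof.* Write $\eta$ as a word by increasing $l$; for each $l$ (a *group*) first the $y_{l1}$'s, written ")", and then the $y_{l0}$'s, written "(". A pair is then a "(" with a later ")". Do the usual parenthesis matching. The unmatched letters form a word $)\cdots)(\cdots($, and no unmatched letter lies between two matched partners; a noncrossing set of matched pairs with these two properties is the parenthesis matching. For $y_{10}y_{21}$ the word is $(\,)$, and $\gamma=1$; for $y_{11}y_{20}$ it is $)\,($, and $\gamma=0$, $e_0=e_1=1$.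

**Step 1: the matching has maximal size.** If every ")" is matched this is clear. Otherwise let $\pi_0$ be the position of the last unmatched ")". Every "(" before $\pi_0$ is matched, with partner before $\pi_0$; every ")" after $\pi_0$ is matched, with partner after $\pi_0$. In any family of disjoint pairs, each pair has its "(" before $\pi_0$ or its ")" after $\pi_0$. So the family has at most as many pairs as there are "(" before $\pi_0$ and ")" after $\pi_0$ together, and the matching has at least that many.

**Step 2: the count does not depend on $e_0$.** The rightmost unmatched ")" is the last ")" of its group: a ")" immediately following it in the group would be matched with a "(" before both, and this pair would enclose an unmatched letter. Turning the rightmost unmatched ")" into "(" therefore gives a sorted word. All later ")" are matched with later "(", so the matched pairs stay the same and the new "(" is unmatched; it is now the leftmost unmatched "(". Symmetrically, the leftmost unmatched "(" is the first "(" of its group, and all earlier "(" are matched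 with earlier ")", so it can be turned into an unmatched ")", which becomes the rightmost unmatched ")". The two operations are inverse to each other and change $e_0$ by $\pm1$, with $\gamma$ fixed.

**Step 3: the case $e_1=0$.** Here all $y_{\cdot1}$'s are paired. Let $l_1\le\dots\le l_{n_0-\gamma}$ be the indices of the $y_{\cdot0}$'s and $l'_1\le\dots\le l'_\gamma$ those of the $y_{\cdot1}$'s. All $y_{\cdot1}$ can be paired if and only if $l_j<l'_j$ for $j\le\gamma$: the $j$ smallest $l'$ need $j$ distinct partners with index $<l'_j$, and conversely the pairs $(l_j,l'_j)$ do it. So $\eta$ is the same as a semistandard tableau with rows $(l_j)$ and $(l'_j)$. $\square$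

For $k\le n\le2k$ let $\Sigma^*_{k,n}$ be the set of monomials $\eta w$ of degree $n$ ($\eta$ in the $y$'s of degree $n_0$, $w$ in the $x$'s) such that, with $(\gamma,e_0,e_1)$ belonging to $\eta$,
$$\kappa:=k-n_0+\gamma\ge0\quad\text{and}\quad\mathrm{rem}_\kappa(w)\le e_1.\tag{10}$$
For fixed content, $\gamma$ and $w$, Lemma 29 gives $K_\gamma$ monomials $\eta$ for each $e_1\in[\mathrm{rem}_\kappa(w),n_0-2\gamma]$, that is $K_\gamma\max(0,n_0-2\gamma-\mathrm{rem}_\kappa(w)+1)$ of them. With Lemma 28 the number of elements of $\Sigma^*_{k,n}$ of this content is $N_k(n_0;n_1,\dots,n_r)$ as in (1).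

**Theorem 30.** Let $E_0^{\mathrm{sf}}=O(1)^s\oplus\bigoplus_i\Bbbk[z]/\prod_{\lambda\in\Lambda_i}(z-\lambda)$ with $\Lambda_1\subseteq\dots\subseteq\Lambda_r\subset\Bbbk$, $|\Lambda_i|=a_i$, and let $k\le n\le2k$. In each content, $\dim R_{k,n}(E_0)=\dim R_{k,n}(E_0^{\mathrm{sf}})=N_k$. Moreover $\mathrm{in}(R_{k,n}(E_0))=\Sigma^*_{k,n}$.

*Proof.* **Step 1: lower bound for $E_0$.** Each $\eta w\in\Sigma^*_{k,n}$ is a product of
$$\gamma\ \text{factors}\ y_{l0}y_{l'1}\,(l<l'),\quad e_0\ \text{factors}\ y_{l0},\quad e_1\ \text{factors}\ y_{l1}\ \text{or}\ y_{l1}x_{i,p},\quad\kappa\ \text{elements of}\ \mathcal M,\tag{11}$$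
where the unpaired $y_{l1}$'s absorb the $\mathrm{rem}_\kappa(w)\le e_1$ letters of $w$ left after $\kappa$ layers. The number of factors is $\gamma+e_0+e_1+\kappa=n_0-\gamma+\kappa=k$. By Lemma 25 each factor is the initial monomial of a content-homogeneous element of type (C), $V_y$, (B) or $D_m$, so $\eta w$ is the initial monomial of an element of $R'_{k,n}=R_{k,n}(E_0)$ (Lemma 23). Hence $\dim R_{k,n}(E_0)\ge N_k$ in each content.

**Step 2: semicontinuity.** Replace $\Lambda_i$ by $\varepsilon\Lambda_i$, in the bases $1,z,z^2,\dots$ of each block. At $\varepsilon=0$ this is $E_0$. For $\varepsilon\ne0$, the substitution $z=\varepsilon z'$ and rescaling the $y_{l1}$ show, as in Lemma 19, that it is $E_0^{\mathrm{sf}}$ with second row multiplied by $\varepsilon$, up to content-preserving coordinate changes. So by Lemma 17, $\dim R_{k,n}(E_0)\le\dim R_{k,n}(E_0^{\mathrm{sf}})$ in each content. It remains to show $\dim R_{k,n}(E_0^{\mathrm{sf}})\le N_k$ in each content. Then all three numbers agree, and the inclusion $\mathrm{in}(R_{k,n}(E_0))\supseteq\Sigma^*_{k,n}$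 of Step 1 is an equality.

**Step 3: generators and the coefficient space for $E_0^{\mathrm{sf}}$.** Let $u_{i\lambda}$ be the idempotent basis of block $i$, so $\alpha(u_{i\lambda})=u_{i\lambda}$ and $\beta(u_{i\lambda})=\lambda u_{i\lambda}$. Then $I_2$ is spanned by
$$u_{i\lambda}u_{j\mu}\ (\lambda\ne\mu),\qquad u_{i\lambda}\,\ell_\lambda(y_l)\ \text{with}\ \ell_\lambda(y_l)=y_{l1}-\lambda y_{l0},\qquad[l,l']=y_{l0}y_{l'1}-y_{l1}y_{l'0},$$
so $R_{k,n}$ is graded by the exponents of the $u$'s. Fix exponents $(n_{i\lambda})$ with row sums $n_i$, and let $Y\subset\Bbbk[y]_{n_0}$ be the space of coefficients of this $u$-monomial. It is spanned by products $f$ arising from $k$ factors: $k_u$ factors without $y$, $e_\lambda$ factors of type $u_{\cdot\lambda}\ell_\lambda(y_\cdot)$, $s_y$ single $y$'s, and $q$ brackets $[l,l']$. With $e=\sum e_\lambda$ we have $n_0=e+s_y+2q$ and $k=k_u+e+s_y+q$, so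
$$k_u=k-n_0+q\ge0.$$
A factor contains at most one letter with index $\lambda$, so $d_\lambda-e_\lambda\le k_u$.

**Step 4: a divisibility condition.** Substitute
$$\Phi:\ y_{l\epsilon}\mapsto\varphi_l\zeta_\epsilon+\tau y'_{l\epsilon}$$
with new variables $\varphi_l,\zeta_0,\zeta_1,y'_{l\epsilon},\tau$: we look at $f$ near the matrices of rank one. Then $\Phi(\ell_\lambda(y_l))=\varphi_l\ell_\lambda(\zeta)+\tau\ell_\lambda(y'_l)$ with $\ell_\lambda(\zeta)=\zeta_1-\lambda\zeta_0$, and
$$\Phi([l,l'])=\tau(\varphi_l\upsilon_{l'}-\varphi_{l'}\upsilon_l)+\tau^2(\cdots),\qquad\upsilon_l=\zeta_0y'_{l1}-\zeta_1y'_{l0}.$$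
So for each $\lambda$ we have $\Phi(f)\in\tau^q(\ell_\lambda(\zeta),\tau)^{e_\lambda}$. Hence the coefficient of $\tau^\gamma$ in $\Phi(f)$ is divisible by $\ell_\lambda(\zeta)^{(e_\lambda+q-\gamma)^+}$, and it is $0$ if $\gamma<q$. With $\kappa=k-n_0+\gamma$,
$$e_\lambda+q-\gamma\ge d_\lambda-k_u+q-\gamma=d_\lambda-\kappa .$$
So the coefficient of $\tau^\gamma$ is divisible by $\ell_\lambda(\zeta)^{(d_\lambda-\kappa)^+}$. If $\kappa<0$, then $\gamma<n_0-k\le q$ and the coefficient is $0$. Neither statement mentions $q$ or $e_\lambda$, so both hold for all $f\in Y$.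

**Step 5: reading the condition on standard bitableaux.** By (F3), a basis of $\Bbbk[y]_{n_0}$ is given by
$$b_{\mathcal T,e_0}=\prod_{j\le\gamma}[l_j,l'_j]\prod_{j=\gamma+1}^{\gamma+e_0}y_{l_j0}\prod_{j>\gamma+e_0}y_{l_j1},$$
where $\mathcal T$ is semistandard of shape $(n_0-\gamma,\gamma)$ with rows $(l_j),(l'_j)$, and $0\le e_0\le n_0-2\gamma$. Let $\mathrm{Fil}_\gamma$ be the span of those with at least $\gamma$ brackets. Let $f\in Y\cap\mathrm{Fil}_\gamma$. A bitableau with $\gamma'$ brackets has $\Phi$-image divisible by $\tau^{\gamma'}$, so the $\tau^\gamma$-coefficient of $\Phi(f)$ comes only from bitableaux with exactly $\gamma$ brackets and equals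
$$\sum_{\mathcal T}\mathcal T(\varphi,\upsilon)\,\psi_{\mathcal T}(\zeta),\qquad\mathcal T(\varphi,\upsilon)=\prod_{j\le\gamma}(\varphi_{l_j}\upsilon_{l'_j}-\varphi_{l'_j}\upsilon_{l_j})\prod_{j>\gamma}\varphi_{l_j},$$
where $\psi_{\mathcal T}=\sum_{e_0}c_{\mathcal T,e_0}\,\zeta_0^{e_0}\zeta_1^{n_0-2\gamma-e_0}$ and $c_{\mathcal T,e_0}$ is the coefficient of $f$ at $b_{\mathcal T,e_0}$. Set $y'_{l0}=0$ and $y'_{l1}=\theta_l$. Then $\upsilon_l=\zeta_0\theta_l$, and we get $\sum_{\mathcal T}\mathcal T(\varphi,\theta)\,\zeta_0^\gamma\psi_{\mathcal T}(\zeta)$. The $\mathcal T(\varphi,\theta)$ are part of the standard basis of $\Bbbk[\varphi,\theta]$, hence part of a $\Bbbk[\zeta]$-basis of $\Bbbk[\varphi,\theta,\zeta]$, so divisibility by a form in $\zeta$ can be tested coefficientwise. As $\ell_\lambda(\zeta)$ is prime to $\zeta_0$ and different $\ell_\lambda$ are coprime, Step 4 shows that every $\psi_{\mathcal T}$ is divisible by $\prod_\lambda\ell_\lambda^{(d_\lambda-\kappa)^+}$, and $\psi_{\mathcal T}=0$ if $\kappa<0$.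

**Step 6: counting.** The map $f\mapsto(\psi_{\mathcal T})_{\mathcal T}$ on $Y\cap\mathrm{Fil}_\gamma$ has kernel $Y\cap\mathrm{Fil}_{\gamma+1}$, and $\psi_{\mathcal T}$ is a binary form of degree $n_0-2\gamma$. So
$$\dim\frac{Y\cap\mathrm{Fil}_\gamma}{Y\cap\mathrm{Fil}_{\gamma+1}}\le K_\gamma\max\Bigl(0,n_0-2\gamma-\sum_\lambda(d_\lambda-\kappa)^++1\Bigr),$$
and it is $0$ if $\kappa<0$. Summing over $\gamma$ and over the matrices $(n_{i\lambda})$ with row sums $n_i$ gives $\dim R_{k,n}(E_0^{\mathrm{sf}})\le N_k$. $\square$

For the block of size $3$ and $k=2$, $n=4$, Theorem 30 says that $\dim(I^2)_4=6$ and that the initial monomials are the six of Example 27. Indeed $x_0x_2^3=f_1f_3+f_2^2$ was found in Example 21.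

## 7. Removing a socle variable, and the quadraticity of the model

We want to compare a model with small blocks to one with large blocks, because models with very large blocks look like scrolls in low levels, and scrolls are covered by (F1). The comparison shortens one block by one.

Let $E_0=E_0(s;a_1,\dots,a_r)$, and let $i$ be such that $a_{i-1}<a_i=:b$ (with $a_0:=0$) and $b\ge2$. Let $h=x_{i,b-1}$ and $E_0^-=E_0(s;a_1,\dots,a_i-1,\dots,a_r)$; its sizes are again sorted. Modulo $h$ the matrix of $E_0$ becomes that of $E_0^-$ plus a zero column. So $I(E_0^-)$ is the image of $I(E_0)$, and $\mathcal R(E_0)\to\mathcal R(E_0^-)$ is onto with kernel $hS\cap R_{k,n}(E_0)$ in bidegree $(k,n)$. Let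
$$H=\langle x_{j,q}:q\ge1\text{ or }j<i\rangle+\langle y_{l1}\rangle .$$
Then $hH\subset I_2$. For $1\le q<a_j$, $hx_{j,q}$ is up to sign the minor $x_{j,q-1}x_{i,b}-x_{j,q}x_{i,b-1}$, since $x_{i,b}=0$; and $hy_{l1}$ is the minor (B) with $p=b-1$. For $j<i$ we have, modulo $I_2$,
$$x_{i,b-1}x_{j,0}\equiv x_{i,b-2}x_{j,1}\equiv\dots\equiv x_{i,b-1-a_j}x_{j,a_j}=0,$$
which makes sense because $a_j\le a_{i-1}\le b-1$. For example, for the sizes $1,2$ with $x_{1,0}=w$ and $h=x_{2,1}$, $H=\langle h,w\rangle$ and $hH=\langle h^2,hw\rangle$ is all of $I_2$; this is Example 10.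

**Proposition 31.** For $k+1\le n\le2k$: $hS\cap R_{k,n}(E_0)=hH\,R_{k-1,n-2}(E_0)$.

*Proof.* "$\supseteq$" holds because $hH\subset I_2=R_{1,2}$. For the converse we compare dimensions.

**Step 1: reduction to initial monomials.** The conditions (10) do not involve the $a_i$, so $\Sigma^*_{k,n}(E_0^-)=\{\xi\in\Sigma^*_{k,n}(E_0):h\nmid\xi\}$. By Theorem 30 for $E_0$ and $E_0^-$, the left side has dimension $\#\{\xi\in\Sigma^*_{k,n}(E_0):h\mid\xi\}$. So it suffices that $\xi/h\in\mathrm{in}(H\,R_{k-1,n-2}(E_0))$ for each such $\xi$. Factor $\xi$ into $k$ factors as in (11) and consider a factor divisible by $h$. It is $hy_{l1}$ or an element of $\mathcal M$.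

**Step 2: the factor is $hy_{l1}$.** Then $\xi/h$ is $y_{l1}\in H$ times $k-1$ factors of total degree $n-2\in[k-1,2k-2]$. By Lemmas 25 and 23 the product of these factors is an initial monomial of $R_{k-1,n-2}$, so $\xi/h\in\mathrm{in}(HR_{k-1,n-2})$.

**Step 3: the factor is $v\in\mathcal M$.** Let $v^-=v/h$. We lift $v^-$ to an element of a smaller space than $D_{\deg v^-}$. Since $\deg_{\le j}(v^-)$ is $\deg_{\le j}(v)$ for $j<i$ and $\deg_{\le j}(v)-1$ for $j\ge i$, the factors of $v^-$ in blocks $j<i$ satisfy $p\ge\deg_{\le j}(v^-)-1$, and those in blocks $j\ge i$ satisfy $p\ge\deg_{\le j}(v^-)$. Put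
$$D^*_m=\sum_{i_1,\dots,i_m}\pi_{i_1\dots i_m}\Bigl(\Delta_m\prod_{j:\,i_j\ge i}z_j\cdot\Bbbk[z]\Bigr),\qquad\text{so}\quad D^*_0=\Bbbk,\quad D^*_1=H\cap V_x .$$
In the construction (9) applied to $v^-$, the exponents $g_{j,c}=p_{j,c}-\deg_{\le j}(v^-)+c$ are $\ge1$ in blocks $j\ge i$. So $v^-=\mathrm{in}(\delta)$ with $\delta\in D^*_{\deg v^-}$. Hence $\xi/h$ is the initial monomial of a product of an element of $D^*_m$, $m=\deg v^-$, and $k-1$ factors as in Lemma 23, of total degree $n-1$ altogether. It remains to prove the following.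

**Step 4: all such products lie in $H\,R_{k-1,n-2}$.**

Let $m=1$. Then $D^*_1\subset H$, and the other $k-1$ factors have total degree $n-2\in[k-1,2k-2]$, so Lemma 23 applies.

Let $m\ge2$. Then $k\ge2$, since for $k=1$ we have $n=2$ and total degree $n-1=1<m$. The other factors have total degree $n-1-m\le2k-3<2(k-1)$, so one of them has degree $\le1$; it lies in $D_0$, $D_1$ or $V_y$. The exchanges of Lemma 22 apply to $D^*_m$: multiply (5)–(8) by $\prod_{i_j\ge i}z_j$. After splitting off $z_j$, the remaining product is the one required for $D^*_{m-1}$, and a possible extra factor $z_j$ on the exchanged variable is harmless; in (8) the term with $\sum_iz_i$ lies in $y_{l0}D^*_m$, which (7) handles. So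
$$D^*_mD_0\subset D^*_{m-1}D_1,\qquad D^*_mD_1\subset D^*_{m-1}D_2,\qquad D^*_mV_y\subset D^*_{m-1}\langle B\rangle .$$
The total degree and the number of factors are unchanged, and induction on $m$ leads to $m=1$.

Let $m=0$. The $k-1$ factors have total degree $n-1\ge k$, so $k\ge2$ and one of them has degree $\ge2$. By (5), $D_j\subset HD_{j-1}$ for $j\ge2$, because the split-off variable has exponent $\ge j-1\ge1$. Also $y_{l1}x_{i',p}-y_{l0}x_{i',p+1}\in HV$ and $y_{l0}y_{l'1}-y_{l1}y_{l'0}\in HV_y$. So the product lies in $H$ times a span of products of $k-1$ factors of total degree $n-2\in[k-1,2k-2]$, and Lemma 23 applies. $\square$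

For $n=k$ the kernel of $\mathcal R(E_0)\to\mathcal R(E_0^-)$ is $hS_{k-1}=hR_{k-1,k-1}$. Together with Proposition 31, this shows that the kernel is the ideal generated by its part with $k=1$, namely $K_1=\langle h\rangle\oplus hH\subset R_{1,1}\oplus R_{1,2}$. Moreover $R_1(E_0^-)=R_1(E_0)/K_1$, so $\mathrm{Sym}(R_1(E_0^-))=\mathrm{Sym}(R_1(E_0))/(K_1)$.

It follows that $J(E_0)\to J(E_0^-)$ is onto. Lift $F\in J(E_0^-)$ to $\tilde F\in\mathrm{Sym}(R_1(E_0))$. Its image in $\mathcal R(E_0)$ lies in the ideal generated by $K_1$, so it is the image of some $G\in(K_1)$. Then $\tilde F-G\in J(E_0)$ maps to $F$. If $F$ is homogeneous for $k$ and for the level, then $\tilde F$ and $G$ can be chosen so. Since $J_2(E_0)$ maps into $J_2(E_0^-)$, we obtain: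
$$\text{If the part of }J(E_0)\text{ of level}\le L\text{ lies in the ideal }(J_2(E_0)),\text{ the same holds for }E_0^-.\tag{12}$$

**Theorem 32.** $\mathcal R(E_0(s;a_1,\dots,a_r))$ is quadratic.

*Proof.* If $r=0$, the matrix of $E_0$ is a generic $2\times s$ matrix. For $s\le1$ we have $I=0$. For $s\ge2$ its locus of rank $\le1$ has dimension $s+1$ in a space of dimension $2s$, so $I$ is 2-determinantal and (F1) applies. Let $r\ge1$, fix a level $L\ge0$, and take $a\ge\max(L+1,a_r,3)$.

**Step 1: in levels $\le L$, the model with all sizes $a$ is a scroll.** Compare $E_0(s;a,\dots,a)$ with $E_{\mathrm{sc}}=O(1)^s\oplus O(a-1)^r$. It has the same variables; its matrix omits the last column $(x_{i,a-1},0)^T$ of each Jordan block. A minor involving an omitted column has level $\ge a>L$. Levels are nonnegative, so in levels $\le L$ the spaces $I_2$ and $R_1$, the rings $\mathrm{Sym}(R_1)$ and $\mathcal R$, and hence the ideals $J$, coincide for the two pencils.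

**Step 2: $E_{\mathrm{sc}}$ is 2-determinantal.** It has $\nu=s+r(a-1)\ge2$ columns. A point where the matrix has rank $\le1$ satisfies $\zeta_1\cdot\text{row}_1=\zeta_0\cdot\text{row}_2$ for some $[\zeta_0:\zeta_1]\in\mathbb P^1$. In a block $O(b)$ the solutions are the multiples of $(\zeta_0^{b-p}\zeta_1^p)_p$. So the locus is a union over $\mathbb P^1$ of linear spaces of dimension $s+r$; it has dimension $\le s+r+1$, and the codimension is $\ge(2s+ra)-(s+r+1)=\nu-1\ge1$. In particular $I\ne0$, and equality holds by (F2).

By (F1), $J(E_{\mathrm{sc}})$ is generated by quadrics, which may be taken homogeneous for the level. A level-homogeneous element of $J(E_{\mathrm{sc}})$ of level $\le L$ then involves only quadrics of level $\le L$. By Step 1, the part of $J(E_0(s;a,\dots,a))$ of level $\le L$ lies in the ideal generated by its $J_2$.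

**Step 3: shortening the blocks.** Decrease block $1$ from $a$ to $a_1$ one step at a time, then block $2$ from $a$ to $a_2$, and so on. At each step the sizes are sorted, and the current size of the block being shortened is $>a_i\ge a_{i-1}$, hence also $\ge2$. So (12) applies at each step. Thus the part of $J(E_0)$ of level $\le L$ lies in $(J_2(E_0))$. As $L$ was arbitrary, $J(E_0)=(J_2(E_0))$. $\square$

## 8. Dimensions for $k\le2$ and a second family of Plücker-type relations

**Proposition 33.** Let $E$, $E^{(1)}$ and $E_0$ be as in Section 4. Then $\dim R_{k,n}(E)=\dim R_{k,n}(E^{(1)})=\dim R_{k,n}(E_0)$ for $k=1,2$.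

By (3) it suffices to prove $\dim R_{k,n}(E)\le\dim R_{k,n}(E_0)=:N_{k,n}$ for $k\le2$. The proof occupies this section.

**Step 1: making the roots distinct.** Write $\chi_1=\prod_{i=1}^{t_1}(z-\lambda_i)$ and $\chi_j=\prod_{i\in I_j}(z-\lambda_i)$ with nested index sets $I_j$. For distinct $c_i\in\Bbbk$ the polynomials $\prod_{i\in I_j}(z-\lambda_i-\varepsilon c_i)$ have distinct roots for all but finitely many $\varepsilon$. By Lemma 17, $\dim R_{k,n}(E)\le\dim R_{k,n}(P)$ for some
$$P=Y\oplus\bigoplus_j\Bbbk[z]/\chi'_j,\qquad Y=\bigoplus_lO(b_l),$$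
with $\chi'_j$ squarefree, $\chi'_{j+1}\mid\chi'_j$ and $\deg\chi'_j=t_j$. Here semicontinuity goes in the right direction, because we only want an upper bound. We show $\dim R_{k,n}(P)\le N_{k,n}$ for $k\le2$.

**Step 2: forgetting labels.** This step reduces repeated roots to roots of multiplicity one. Let $\Lambda$ be the root set of $\chi'_1$, let $u_{j\lambda}$ be the idempotent variables of $\Bbbk[z]/\chi'_j$, and let $V_Y,W_Y$ be the spaces of $Y$. Then $I(P)_2$ is spanned by $I(Y)_2$, by $u_{j\lambda}\cdot(\beta-\lambda\alpha)(W_Y)$, and by $u_{j\lambda}u_{j'\mu}$ for $\lambda\ne\mu$ and any $j,j'$. So a product of $k$ generators in multidegree $(n_{j\lambda})$ becomes, after forgetting the labels $j$, a product of generators for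
$$P^1=Y\oplus\bigoplus_{\lambda\in\Lambda}\Bbbk[z]/(z-\lambda)$$
in multidegree $d_\lambda=\sum_jn_{j\lambda}$, with the same coefficient in $\mathrm{Sym}(V_Y)$. Conversely, labels can be distributed arbitrarily over such a product. Hence the coefficient space of $R_{k,n}(P)$ in multidegree $(n_{j\lambda})$ equals that of $R_{k,n}(P^1)$ in multidegree $(d_\lambda)$.

Now choose $\mu$'s as in Step 1 of Lemma 19, distinct and not in $\Lambda$. Let $Y_0=O(1)^s\oplus\bigoplus_\mu\Bbbk[z]/(z-\mu)$ be the special fiber of that degeneration of $Y$, and put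
$$P_0=Y_0\oplus\bigoplus_j\Bbbk[z]/\chi'_j\cong O(1)^s\oplus\Bbbk[z]/\bigl(\chi'_1\textstyle\prod_\mu(z-\mu)\bigr)\oplus\bigoplus_{j\ge2}\Bbbk[z]/\chi'_j,\qquad P^1_0=Y_0\oplus\bigoplus_{\lambda\in\Lambda}\Bbbk[z]/(z-\lambda).$$
The same argument with $Y_0$ in place of $Y$ relates $P_0$ to $P^1_0$. The pencil $P_0$ is of the form $E_0^{\mathrm{sf}}$ for the sizes $t_1+B,t_2,\dots$, so $\dim R_{k,n}(P_0)=N_{k,n}$ by Theorem 30.

**Step 3: only total dimensions matter.** The family $Y\rightsquigarrow Y_0$ gives a family $P^1\rightsquigarrow P^1_0$ that preserves the degrees $d_\lambda$ ($\lambda\in\Lambda$) and the total degree. So by Lemma 17, $\dim R_{k,n}(P^1)\ge\dim R_{k,n}(P^1_0)$ in each of these multidegrees. Suppose we know the reverse for the total dimensions,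
$$\dim R_{k,n}(P^1)\le\dim R_{k,n}(P^1_0)\qquad(k\le2).\tag{13}$$
Then equality holds in every multidegree $(d_\lambda)$. Summing over all $(n_{j\lambda})$, Step 2 gives $\dim R_{k,n}(P)=\dim R_{k,n}(P_0)=N_{k,n}$, as wanted. It remains to prove (13).

**Step 4: everything except $(k,n)=(2,4)$.** Let $m=|\Lambda|+B$. Both $P^1$ and $P^1_0$ have $\dim V=2s+m=:N$ and $\dim W=s+m=:\nu$. If $\nu\le1$ then $I=0$ for both and (13) is trivial. Let $\nu\ge2$. The locus of rank $\le1$ is a union over $[\zeta_0:\zeta_1]\in\mathbb P^1$ of linear spaces of dimension $s$, or $s+1$ at the finitely many (distinct) eigenvalues. So it has dimension $\le s+1$, the codimension of $I$ is $\ge N-s-1=\nu-1\ge1$, and it equals $\nu-1$ by (F2), for both pencils. From the Eagon–Northcott resolution, $\dim I_2=\binom\nu2$ and $\dim I_3=N\binom\nu2-2\binom\nu3$ for both. This settles $(1,1)$, $(1,2)$, $(2,2)$, $(2,3)$, since $R_{1,1}=V$, $R_{1,2}=I_2$, $R_{2,2}=S_2$ and $R_{2,3}=(\mathfrak mI)_3=I_3$.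

For $(2,4)$: by the dimension of $I_2$ the map $\wedge^2W\to I_2$ is an isomorphism, so $R_{2,4}=(I^2)_4$ is the quotient of $\mathrm{Sym}^2(\wedge^2W)$ by the space $J_{(0,2)}$ of quadratic relations among the minors. We need $\dim J_{(0,2)}(P^1)\ge\dim J_{(0,2)}(P^1_0)$. We compute the right side and then exhibit enough relations on the left.

**Step 5: $\dim J_{(0,2)}(P^1_0)=\binom\nu4+\binom m4$.** Let $\Omega=\Lambda\cup\{\mu\}$, the set of all eigenvalues of $P^1_0$, $|\Omega|=m$. Here $W=W_0\oplus\bigoplus_{\omega\in\Omega}\Bbbk u_\omega$, where $W_0$ has dimension $s$ and comes from the blocks $O(1)$; writing $l$ for the basis vector of the $l$-th one,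
$$[l,u_\omega]=-u_\omega\ell_\omega(y_l),\qquad[u_\omega,u_{\omega'}]=(\omega'-\omega)u_\omega u_{\omega'},\qquad[l,l']=y_{l0}y_{l'1}-y_{l1}y_{l'0}.$$
We compute the kernel of $\mathrm{Sym}^2(\wedge^2W)\to S_4$ by multidegree in the $u$'s, with $\omega,\omega',\omega'',\omega'''$ distinct.

- Degree $1$ (no $u$): the kernel consists of the Plücker quadrics of $\wedge^2W_0$, of dimension $\binom s4$ by (F4).
- $u_\omega$: there are $s\binom s2$ products $[l_1,u_\omega][l,l']$, with images $u_\omega\ell_\omega(y_{l_1})[l,l']$ up to sign. After a change of basis of $\Bbbk^2$ these are (entry of the first row)$\,\times\,$(minor). For $l_1<l<l'$, a $3\times3$ determinant with a repeated row gives $y_{l_10}[l,l']=y_{l0}[l_1,l']-y_{l'0}[l_1,l]$. The other products, $y_{l_10}[l,l']$ with $l\le l_1$, are standard, hence independent. So the kernel has dimension $\binom s3$.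
- $u_\omega^2$: the images $\ell_\omega(y_l)\ell_\omega(y_{l'})$, $l\le l'$, are independent. $u_\omega^2u_{\omega'}$: the images are multiples of $\ell_\omega(y_l)$ and are independent. $u_\omega^2u_{\omega'}^2$ and $u_\omega^2u_{\omega'}u_{\omega''}$: one product each, with nonzero image. In these cases the kernel is $0$.
- $u_\omega u_{\omega'}$: the $s^2$ products $[l,u_\omega][l',u_{\omega'}]$ have independent images $\ell_\omega(y_l)\ell_{\omega'}(y_{l'})$. The $\binom s2$ products $[l,l'][u_\omega,u_{\omega'}]$ have images in their span, since $\ell_\omega(y_l)\ell_{\omega'}(y_{l'})-\ell_\omega(y_{l'})\ell_{\omega'}(y_l)$ is a nonzero multiple of $[l,l']$. So the kernel has dimension $\binom s2$.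
- $u_\omega u_{\omega'}u_{\omega''}$: for each $l$ there are three products, with images multiples of $\ell_\omega(y_l),\ell_{\omega'}(y_l),\ell_{\omega''}(y_l)$, spanning a space of dimension $2$. So the kernel has dimension $s$.
- $u_\omega u_{\omega'}u_{\omega''}u_{\omega'''}$: three products and one monomial, as in Example 11. The kernel has dimension $2$.

The total is $\binom s4+m\binom s3+\binom m2\binom s2+\binom m3s+2\binom m4=\binom{s+m}4+\binom m4=\binom\nu4+\binom m4$.

The Plücker relations account for $\binom\nu4$. So for $P^1$ we need $\binom m4$ further relations, and Example 11 suggests where to look: one for each four eigenvalues. They must make sense in the whole family, where the points $\mu$ are not eigenvalues any more. The following construction does this.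

**Step 6: relations from pairs $(\sigma_0,\sigma_1)$ with $\alpha(\sigma_1)=\beta(\sigma_0)$.** For any pencil let $\sigma^i=(\sigma_0^i,\sigma_1^i)\in W^2$ with $\alpha(\sigma^i_1)=\beta(\sigma^i_0)$, $i=1,\dots,4$, and put
$$\psi=\sum_{a,b\in\{0,1\}}(-1)^{a+b}\Bigl([\sigma^1_{1-a},\sigma^2_{1-b}]\,[\sigma^3_a,\sigma^4_b]-[\sigma^1_{1-a},\sigma^3_{1-b}]\,[\sigma^2_a,\sigma^4_b]\Bigr)\in\mathrm{Sym}^2(\wedge^2W).\tag{14}$$
We claim that $\psi$ maps to $0$ in $S_4$. Let $A_i=\alpha(\sigma^i_0)$, $B_i=\alpha(\sigma^i_1)=\beta(\sigma^i_0)$, $C_i=\beta(\sigma^i_1)$. Let $\rho$ be the linear map from the polynomials homogeneous of degree $2$ in each pair $(Z^{(i)}_0,Z^{(i)}_1)$, $i$ in a subset of $\{1,2,3,4\}$, to $S$ that replaces $(Z_0^{(i)})^2,\,Z_0^{(i)}Z_1^{(i)},\,(Z_1^{(i)})^2$ by $A_i,B_i,C_i$. It is multiplicative over disjoint subsets. Then $\alpha(\sigma^i_a)=\rho(Z_0^{(i)}Z_a^{(i)})$ and $\beta(\sigma^i_a)=\rho(Z_1^{(i)}Z_a^{(i)})$. With $(ij)=Z_1^{(i)}Z_0^{(j)}-Z_0^{(i)}Z_1^{(j)}$, the image of $[\sigma^i_a,\sigma^j_b]$ is therefore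
$$-\rho\bigl(Z_a^{(i)}Z_b^{(j)}\,(ij)\bigr).$$
Since $\sum_a(-1)^aZ^{(i)}_{1-a}Z^{(j)}_a=(ij)$, the first half of $\psi$ maps to $\rho\bigl((13)(24)\cdot(12)(34)\bigr)$: the sum over $a$ pairs the indices $1,3$ and the sum over $b$ pairs $2,4$. In the second half the sums pair $1,2$ and $3,4$, and it maps to $\rho\bigl((12)(34)\cdot(13)(24)\bigr)$. These are equal.

**Step 7: enough relations for $P^1$.** In the family $P^1\rightsquigarrow P^1_0$ take $\sigma=(u_\lambda,\lambda u_\lambda)$ for $\lambda\in\Lambda$, and $\sigma=(q_i,\mu_iq_i+\varepsilon q)$ for the points $\mu_i$ of a scroll block. The condition holds: $\alpha(\mu_iq_i+\varepsilon q)=\mu_iu_i+\varepsilon y_0=\beta(q_i)$. So we get one relation (14), polynomial in $\varepsilon$, for each $4$-subset of $\Omega$ (in a fixed order), besides the $\binom\nu4$ Plücker relations. At $\varepsilon=0$ we have $\sigma_1=\omega\sigma_0$ for every $\omega\in\Omega$. So for points $\omega_1,\dots,\omega_4$, with $[ij]$ the bracket of the corresponding basis vectors of $W$,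
$$\psi=(\omega_1-\omega_3)(\omega_2-\omega_4)[12][34]-(\omega_1-\omega_2)(\omega_3-\omega_4)[13][24]\ne0 .$$
The only Plücker relation in this multidegree is $[12][34]-[13][24]+[14][23]$. It involves $[14][23]$ and $\psi$ does not, so the two are independent. Different $\psi$'s lie in different multidegrees. Hence all $\binom\nu4+\binom m4$ relations are independent at $\varepsilon=0$, and therefore for all but finitely many $\varepsilon$. For $\varepsilon\ne0$ the pencil of the family is isomorphic to $P^1$, so $\dim J_{(0,2)}(P^1)\ge\binom\nu4+\binom m4=\dim J_{(0,2)}(P^1_0)$. This proves (13), and with it Proposition 33. $\square$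

## 9. From the model to all concatenations

*Proof of Theorem 7.* By the reductions of Section 3 we have $\Bbbk=\overline\Bbbk$, and $\mathbf M$ is the matrix of a pencil $E$ as in Section 4. The ring $\mathcal R(E_0)$ is quadratic by Theorem 32. By Lemma 19 and Proposition 33, Lemma 18 applies to $F=E^{(1)}$, $G=E_0$, and shows that $\mathcal R(E^{(1)})$ is quadratic. It then applies to $F=E$, $G=E^{(1)}$, and shows that $\mathcal R(E)$ is quadratic. So $\mathcal R(I)$, and then also $\mathcal F(I)$, is defined by quadratic relations. $\square$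

*Proof of Theorem 8.* (a) Pass to $\overline\Bbbk$, which is infinite. If $I=0$ there is nothing to prove. An invertible row operation does not change $I_2$ and acts on the eigenvalues by a Möbius transformation, so we may assume that $\infty$ is not an eigenvalue. By (F5) and the absence of nilpotent blocks the matrix is then, up to column operations and a linear change of variables, a concatenation of scroll blocks and Jordan blocks, and Theorem 7 applies.

(b) The dimensions do not change under field extension. The two applications of Lemma 18 above also give $\dim R_{k,n}(E)=\dim R_{k,n}(E_0)$ for all $k,n$. With $k=c+d$ and $n=2d+c$ we have $R_{k,n}(E)=(\mathfrak m^cI^d)_{2d+c}$ by (2), and Theorem 30 gives $\dim R_{k,n}(E_0)=\sum N_{c+d}(n_0;n_1,\dots,n_r)$ over the contents with sum $2d+c$. This depends only on $c$, $d$, $s$ and the sizes $t_1+B,t_2,t_3,\dots$ of $E_0$, where $B=\sum_l(b_l-1)$. If $s=0$, then $B=0$, and only $n_0=0$, $\gamma=0$, $K_0=1$, $\kappa=k$ occurs in (1), where the inner summand is $\max(0,1-\sum_\lambda(d_\lambda-k)^+)$. So (1) counts the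 matrices with $\sum_\lambda(d_\lambda-k)^+=0$, that is, with all column sums $\le c+d$. $\square$

**Remark 34.** Let $J$ be the kernel of the presentation of $\mathcal R(I)$. Since $R_{2,2}=S_2$, there are no relations of $(x,T)$-bidegree $(2,0)$, so by Theorem 7 the ideal $J$ is generated in bidegrees $(1,1)$ and $(0,2)$. Thus $\mathcal R(I)$ is of fiber type: its equations are the linear syzygies of $I$ together with the quadrics defining $\mathcal F(I)$. In Example 4 there is one linear syzygy and no quadric in the $T_i$. In Example 11 there are two quadrics in the $T$'s besides the linear syzygies.
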